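# Log-concavity for chains of length two in a matroid

## Flats, Möbius functions and chain characteristic polynomials

**Definition (matroid).** A matroid is a pair $M=(E,\mathrm{rk})$, where $E$ is a finite set and $\mathrm{rk}:2^E\to\mathbb N$ satisfies: $\mathrm{rk}(\emptyset)=0$; $\mathrm{rk}(\{a\})\in\{0,1\}$ for all $a\in E$; $\mathrm{rk}(A)\le\mathrm{rk}(B)$ whenever $A\subseteq B\subseteq E$; and $\mathrm{rk}(A\cap B)+\mathrm{rk}(A\cup B)\le\mathrm{rk}(A)+\mathrm{rk}(B)$ for all $A,B\subseteq E$. We write $\mathrm{rk}(M)=\mathrm{rk}(E)$.

The running small example is $U_{2,3}$: here $E=\{1,2,3\}$ and $\mathrm{rk}(A)=\min(|A|,2)$. Think of three distinct points on a line. We also use $U_{1,1}$, a single element of rank 1.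

**Definition (closure, flat, hyperplane).** The closure of $A$ is $\mathrm{cl}(A)=\{e:\mathrm{rk}(A\cup\{e\})=\mathrm{rk}(A)\}$; it has the same rank as $A$. A flat is a set $F$ with $\mathrm{cl}(F)=F$, and $\mathrm{cl}(A)$ is the smallest flat containing $A$. A hyperplane is a flat of rank $\mathrm{rk}(M)-1$. The matroid is simple if $\emptyset$ and all singletons are flats.

In $U_{2,3}$ the flats are $\emptyset,\{1\},\{2\},\{3\},E$; a pair is not a flat, because its closure is $E$.

Ordered by inclusion, the flats form a lattice $\mathcal L$, graded by rank: every maximal chain from $F$ to $G$ has length $\mathrm{rk}\,G-\mathrm{rk}\,F$. We use the textbook description of matroids by flats (Oxley, *Matroid Theory*, Ch. 1). A family $\mathcal F$ of subsets of $E$ is the family of flats of a matroid if and only if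

- (F1) $E\in\mathcal F$;
- (F2) $F,G\in\mathcal F$ implies $F\cap G\in\mathcal F$;
- (F3) for each $F\in\mathcal F$, if $G_1,\dots,G_k$ are the minimal members of $\mathcal F$ properly containing $F$, then the sets $G_j\setminus F$ partition $E\setminus F$.

The rank of a flat is then the length of a maximal chain from the smallest flat to it. One consequence of (F3): if $F\subset G$ are flats whose ranks differ by 2, then at least two flats lie strictly between them. Indeed, the covers of $F$ inside $G$ partition $G\setminus F$, and each is a proper subset of $G$.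

**Definition (Möbius function).** For flats $F\subseteq G$, the integer $\mu(F,G)$ is determined by $\mu(F,F)=1$ and $\sum_{F\subseteq G'\subseteq G}\mu(F,G')=0$ when $F\ne G$, the sum running over flats $G'$.

In $U_{2,3}$: $\mu(\emptyset,\{i\})=-1$ and $\mu(\emptyset,E)=-(1-3)=2$.

We need the first three cases. If the interval $[X,Y]$ has length 1, then $\mu(X,Y)=-1$. If it has length 2 with $k$ atoms, then $\mu(X,Y)=-(1-k)=k-1$. If it has length 3 with $n$ atoms, $L$ coatoms and $I$ incident atom–coatom pairs, then each coatom $Z$ lying above $k_Z$ atoms has $\mu(X,Z)=k_Z-1$, and these values add up to $I-L$. Hence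
$$\mu(X,Y)=-(1-n+(I-L))=-(I-L-n+1).$$

**Definition (chain characteristic polynomials).** The characteristic polynomial is $\chi_M(t)=\chi_M^1(t)=\sum_{A\subseteq E}(-1)^{|A|}t^{\mathrm{rk}(M)-\mathrm{rk}(A)}$. For $k\ge1$ the $k$-th chain characteristic polynomial is
$$\chi^k_M(t_1,\dots,t_k)=\sum_{A_1\subseteq\cdots\subseteq A_k\subseteq E}(-1)^{|A_1|+\cdots+|A_k|}\prod_{i=1}^kt_i^{\,\mathrm{rk}(M)-\mathrm{rk}(A_i)} .$$
We study the case $k=2$ with equal variables:
$$\chi_M^2(t,t)=\sum_{A\subseteq B\subseteq E}(-1)^{|A|+|B|}\,t^{\,2\mathrm{rk}(M)-\mathrm{rk}(A)-\mathrm{rk}(B)}=\sum_{i=0}^{2\mathrm{rk}(M)}c_it^i .$$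

For $U_{1,1}$ the chains $(\emptyset,\emptyset),(\emptyset,E),(E,E)$ give $t^2-t+1$. For $U_{2,3}$, group by $A$ and write $B=A\sqcup C$, so that the sign is $(-1)^{|C|}$. The set $A=\emptyset$ gives $t^2\,(t^2-3t+3-1)$. Each singleton gives $t\,(t-2+1)=t^2-t$. Each pair gives $1-1=0$. The set $A=E$ gives $1$. In total
$$\chi^2_{U_{2,3}}(t,t)=t^4-3t^3+5t^2-3t+1 .$$
The pairs, which are the non-flats, contributed nothing. We shall see that this always happens.

**Definition (log-concave).** A sequence $(c_i)$ is logarithmically concave if $c_i^2\ge c_{i-1}c_{i+1}$ for all $i$, where terms outside the range are $0$.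

The sequence $1,-3,5,-3,1$ is log-concave: $9\ge5$ and $25\ge9$.

## The conjecture for $\chi^2_M(t,t)$ and its status by rank

The coefficients of $\chi^1_M(t)$ form a log-concave sequence for every matroid. For $k=3$ this fails in general: for the cycle matroid of $K_4$,
$$\chi^3(t,t,t)=t^9-6t^8+17t^7-30t^6+37t^5-37t^4+30t^3-17t^2+11t-6,$$
and $17^2=289<330=30\cdot11$. The case between is the following conjecture, from Gary Lazzaro, Max Wakefield, Jason Weiss, "Chain characteristic polynomials of matroids", arXiv:2508.04789 (2025).

**Conjecture.** For any matroid, the coefficients of $\chi_M^2(t,t)$ form a logarithmically concave sequence.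

The conjecture is false. It holds for every matroid of rank at most 3 and fails in every rank $r\ge4$. Precisely, we prove two theorems.

**Theorem A.** For every prime power $q$ there is a simple rank-4 matroid $M_q$ on $q^4+q^2$ elements such that the coefficients $c_i$ of $\chi^2_{M_q}(t,t)$ satisfy
$$\begin{aligned}
-c_1&=\tfrac12q^8+\tfrac53q^6+2q^5+\tfrac32q^4+q^3+\tfrac43q^2,\\
c_2&=4q^8+3q^7+\tfrac{11}3q^6+5q^5+\tfrac12q^4+q^3+\tfrac{17}6q^2,\\
-c_3&=q^9+8q^8+6q^7+q^6+3q^5-2q^4+q^3+4q^2 .
\end{aligned}$$
For every prime power $q\ge27$ we have $c_2^2<c_1c_3$, so the conjecture is false.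

**Theorem B.**

1. For every matroid of rank $\le3$ the coefficients of $\chi_M^2(t,t)$ are log-concave.
2. For every $r\ge4$ there are matroids of rank $r$ with $c_2^2<c_1c_3$; moreover $c_1c_3/c_2^2$ is unbounded in each such rank.
3. The inequalities $c_1^2\ge c_0c_2$ and $c_{2r-1}^2\ge c_{2r}c_{2r-2}$ hold for every matroid of rank $r\ge2$. So $i=2$ is the smallest index at which failure can occur.

## The coefficients as sums over intervals of flats

**Step 1: non-flats cancel.** The aim is to replace the sum over pairs of sets by a sum over pairs of flats. Let $M$ have rank $r$. Writing $B=A\sqcup C$,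
$$\chi^2_M(t,t)=\sum_{A\subseteq E}t^{r-\mathrm{rk}A}S_A,\qquad S_A=\sum_{C\subseteq E\setminus A}(-1)^{|C|}t^{\,r-\mathrm{rk}(A\cup C)} .$$
Suppose $A$ is not a flat, and choose $e\in\mathrm{cl}(A)\setminus A$. For $C\subseteq E\setminus A$ with $e\notin C$, submodularity applied to $A\cup C$ and $A\cup\{e\}$, whose intersection is $A$, gives
$$\mathrm{rk}(A\cup C\cup\{e\})\le\mathrm{rk}(A\cup C)+\mathrm{rk}(A\cup\{e\})-\mathrm{rk}(A)=\mathrm{rk}(A\cup C).$$
So $C$ and $C\cup\{e\}$ contribute the same power of $t$ with opposite signs, and $S_A=0$.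

**Step 2: flats give Möbius values.** Let $A=F$ be a flat. We collect the sets $C$ by the flat that $F\cup C$ spans: for a flat $G\supseteq F$ put
$$\nu(G)=\sum_{C\subseteq E\setminus F,\ \mathrm{cl}(F\cup C)=G}(-1)^{|C|},\qquad\text{so that}\qquad S_F=\sum_{G\supseteq F}\nu(G)\,t^{\,r-\mathrm{rk}G}.$$
Since $\mathrm{cl}(F\cup C)\subseteq G$ holds exactly when $C\subseteq G$,
$$\sum_{F\subseteq G'\subseteq G}\nu(G')=\sum_{C\subseteq G\setminus F}(-1)^{|C|},$$
which is $1$ if $G=F$ and $0$ otherwise. This is the recursion defining $\mu(F,\cdot)$, so $\nu(G)=\mu(F,G)$. Hence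
$$\chi_M^2(t,t)=\sum_{F\subseteq G}\mu(F,G)\,t^{\,2r-\mathrm{rk}F-\mathrm{rk}G},\qquad c_i=\sum_{\substack{F\subseteq G\\ \mathrm{rk}F+\mathrm{rk}G=2r-i}}\mu(F,G).\tag{1}$$
In particular $\chi^2_M(t,t)$ depends only on the lattice of flats; loops and parallel elements do not matter.

**Step 3: the first four coefficients.** These are the ones we shall need in rank 4. Let $r\ge3$. Let $h$ be the number of hyperplanes, $N$ the number of flats of rank $r-2$, and $I$ the number of incident pairs (rank $r-2$ flat, hyperplane). For a flat $X$ of rank $r-3$ let $N_X,h_X,I_X$ be the corresponding numbers in the interval $[X,E]$. We list the pairs $(\mathrm{rk}F,\mathrm{rk}G)$ with sum $2r-i$. For $i=0$ it is $(r,r)$. For $i=1$ it is $(r-1,r)$, with value $-1$ per hyperplane. For $i=2$ they are $(r-2,r)$, with values (number of hyperplanes over $F$) $-1$, and $(r-1,r-1)$, with value $1$ each. For $i=3$ they are $(r-2,r-1)$, with value $-1$ per incident pair, and $(r-3,r)$, which is the length-3 case. So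
$$c_0=1,\quad c_1=-h,\quad c_2=(I-N)+h,\quad c_3=-\Big(I+\sum_{\mathrm{rk}X=r-3}(I_X-h_X-N_X+1)\Big).\tag{2}$$

## Log-concavity in ranks at most three, and at both ends in every rank

Throughout, put $a_i=(-1)^ic_i$. Then $c_{i-1}c_{i+1}=a_{i-1}a_{i+1}$ and $c_i^2=a_i^2$, so we may work with the $a_i$. The indices $i=0$ and $i=2r$ are trivial.

**Ranks 0, 1, 2.** By (1), rank 0 gives the polynomial $1$ and rank 1 gives $t^2-t+1$; both are log-concave. In rank 2 with $n\ge2$ atoms, (1) gives $(a_0,\dots,a_4)=(1,\,n,\,2n-1,\,n,\,1)$: the middle term is $n-1$ from the pair $(0,2)$ plus $n$ from the pairs $(1,1)$. The inequalities are $n^2\ge2n-1$, twice, and $(2n-1)^2\ge n^2$. Both hold. For $n=3$ this is the polynomial of $U_{2,3}$ found above.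

**Proof of Theorem B(3).** We bound $c_2$ by counting pairs of hyperplanes. Let $r\ge2$, and let $h_F$ be the number of hyperplanes containing a flat $F$. Two distinct hyperplanes meet in a flat of rank at most $r-2$. So if they contain a common flat of rank $r-2$, that flat is their intersection, and hence there is at most one. Each pair of hyperplanes is therefore counted at most once in $\sum_{\mathrm{rk}F=r-2}\binom{h_F}2$. Also $k-1\le\binom k2$ for every $k\ge1$. By (1),
$$c_2=h+\sum_{\mathrm{rk}F=r-2}(h_F-1)\le h+\sum_F\tbinom{h_F}2\le h+\tbinom h2\le h^2=c_1^2=c_1^2/c_0 .$$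
At the other end, let $n$ be the number of rank-1 flats and $k_L$ the number of them in a rank-2 flat $L$. By (1), $c_{2r}=1$ and $c_{2r-1}=-n$. Any two rank-1 flats lie in exactly one rank-2 flat, so
$$c_{2r-2}=n+\sum_L(k_L-1)\le n+\sum_L\tbinom{k_L}2=n+\tbinom n2\le n^2=c_{2r-1}^2/c_{2r}.$$
At $i=0$ there is nothing to prove and at $i=1$ the inequality always holds, so failure cannot occur before $i=2$. $\square$

**Rank 3: the coefficients.** Call rank-1 flats points and rank-2 flats lines. Let there be $n$ points, $L$ lines and $I$ incident pairs. By (1),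
$$(a_0,\dots,a_6)=\big(1,\ L,\ I-n+L,\ 2I-L-n+1,\ I-L+n,\ n,\ 1\big).$$
Indeed $a_2$ collects $(1,3)$ and $(2,2)$; $a_3$ collects $(1,2)$, which gives $I$, and $(0,3)$, which gives $I-L-n+1$; $a_4$ collects $(0,2)$ and $(1,1)$.

For the cycle matroid of $K_4$ the points are the 6 edges and the lines are the 4 triangles and the 3 pairs of disjoint edges. So $n=6$, $L=7$, $I=4\cdot3+3\cdot2=18$, and the sequence is $1,7,19,24,17,6,1$. It is log-concave: $49\ge19$, $361\ge168$, $576\ge323$, $289\ge144$, $36\ge17$. So the matroid that breaks $k=3$ does not break $k=2$.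

**Rank 3: two facts on points and lines.** Every line contains at least 2 points, so $I\ge2L$. Next, $L\ge n$: this is the de Bruijn–Erdős theorem, that $n$ points, not all collinear, with each pair on exactly one line, determine at least $n$ lines. Here is a short proof. Let $B$ be the $n\times L$ incidence matrix. Then $BB^{T}=D+J$, where $J$ is the all-ones matrix and $D$ is diagonal with entries (lines through $p$) $-1$. Every point $p$ is on at least two lines: take a line through $p$, then a point $s$ off it; the line through $p$ and $s$ is different. So $D$ is positive definite, $D+J$ is positive definite, $B$ has rank $n$, and $n\le L$.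

**Proof of Theorem B(1), rank 3.** The indices $i=1,5$ are Theorem B(3). For $i=2$,
$$a_2^2-a_1a_3=(I-n+L)^2-L(2I-L-n+1)=(I-n)^2+2L^2-nL-L\ge L^2-L\ge0,$$
using $n\le L$. For $i=3$, $a_2a_4=(I+(L-n))(I-(L-n))=I^2-(L-n)^2\le I^2$. Since $I\ge2L\ge L+n$, we have $a_3=2I-L-n+1\ge I+1$, so $a_3^2\ge a_2a_4$. For $i=4$,
$$a_4^2-a_3a_5=(I-L+n)^2-n(2I-L-n+1)=(I-L)^2-nL+2n^2-n .$$
Since $I-L\ge L$, this is at least $L^2-nL+2n^2-n$, which is nonnegative because $L\ge n$ and $2n^2\ge n$. $\square$

## Rank-four matroids from points, lines and planes

From now on we build rank-4 matroids by naming their lines (rank-2 flats) and planes (rank-3 flats). The next lemma says which incidence properties suffice.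

**Lemma 1.** Let $E$ be a finite set with two families of subsets, called lines and planes, with at least one plane. Suppose:

- (L1) every line has at least 2 elements, and any two distinct elements of $E$ lie in exactly one line;
- (L2) every plane is a proper subset of $E$, contains the line through any two of its elements, and contains a line together with a point off that line;
- (L3) if $\ell$ is a line and $e\in E\setminus\ell$, exactly one plane contains $\ell\cup\{e\}$.

Let $\mathcal F_0=\{\emptyset\}$, let $\mathcal F_1,\mathcal F_2,\mathcal F_3$ be the singletons, lines and planes, and let $\mathcal F_4=\{E\}$. Then $\mathcal F=\mathcal F_0\cup\dots\cup\mathcal F_4$ is the family of flats of a simple matroid of rank 4, and the members of $\mathcal F_i$ are its flats of rank $i$.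

**Step 1: the levels do not overlap.** By (L1) no line properly contains another, since two distinct lines share at most one point. No plane is contained in a line $\ell'$: the plane contains a line $\ell$ and a point $z\notin\ell$, and $\ell\subseteq\ell'$ would force $\ell=\ell'$, hence $z\in\ell$. In particular no plane is a line. Also $E$ is not a line, since a plane would then be contained in it; and $E$ is not a plane by (L2).

**Step 2: unique extension.** If $H\in\mathcal F_i$ with $i\le3$ and $e\in E\setminus H$, there is exactly one $H'\in\mathcal F_{i+1}$ with $H\cup\{e\}\subseteq H'$. For $i=0$ it is $\{e\}$, for $i=1$ this is (L1), for $i=2$ it is (L3), and for $i=3$ it is $E$.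

**Step 3: the extension stays inside.** If $H\in\mathcal F_i$, $F\in\mathcal F$, $H\subsetneq F$ and $e\in F\setminus H$, then the set $H'$ of Step 2 satisfies $H'\subseteq F$. This is clear if $F=E$ or $H=\emptyset$, and a singleton $F$ forces $H=\emptyset$. If $F$ is a line and $H\ne\emptyset$, then $H$ is a singleton by Step 1, and $H'=F$ by (L1). Let $F$ be a plane. If $H=\{p\}$, then $H'$ is the line through $p$ and $e$, which lies in $F$ by (L2). If $H$ is a line, then $F$ is a plane containing $H\cup\{e\}$, so $H'=F$. Finally $H$ cannot be a plane: it would contain a line $\ell$ and a point $z\notin\ell$, and both $F$ and $H$ would be the unique plane containing $\ell\cup\{z\}$, contrary to $H\ne F$.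

**Step 4: the flat axioms.** (F1) is clear. For (F2), let $F,G\in\mathcal F$ and choose $H\in\mathcal F$ with $H\subseteq F\cap G$ of the largest possible level. If some $e\in(F\cap G)\setminus H$ existed, then by Step 3 the set $H'$, of level one higher, would lie in both $F$ and $G$, a contradiction. So $F\cap G=H\in\mathcal F$. For (F3), let $H\in\mathcal F_i$ with $i\le3$. Every member of $\mathcal F$ properly containing $H$ contains, by Step 3, some member of $\mathcal F_{i+1}$ that contains $H$. Conversely let $F\in\mathcal F_{i+1}$ contain $H$, and suppose $H\subsetneq G\subseteq F$ with $G\in\mathcal F$. Pick $e\in G\setminus H$. Then $H'\subseteq G$ by Step 3, while $H'=F$ by Step 2, since $F$ contains $H\cup\{e\}$; so $G=F$. Thus the covers of $H$ are exactly the members of $\mathcal F_{i+1}$ containing $H$, and by Step 2 they partition $E\setminus H$. For $H=E$ there is nothing to prove.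

Since covers go up one level at a time, rank equals level. The matroid is simple because $\emptyset$ and the singletons are flats. $\square$

In rank 4 the flats $X$ in (2) of rank $r-3=1$ are the points $p$, and $h,N,I$ count planes, lines and incident line–plane pairs. In the contraction at $p$, $N_p$ and $h_p$ count the lines and planes through $p$, and $I_p$ counts the pairs (line, plane) with the line in the plane, both through $p$.

## Truncated affine 4-space, and points added freely to it

To break $c_2^2\ge c_1c_3$ we need many planes ($-c_1=h$), many flags point–line–plane (these dominate $-c_3$), and few line–plane incidences (these dominate $c_2$). Let $X=\mathbb F_q^4$. Below, $f\sim g$ means $f/g\to1$ as $q\to\infty$.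

**First attempt: affine space alone.** Take $E=X$ with its affine lines and affine planes. Lemma 1 applies: two points span an affine line, a line and a point off it span an affine plane, and $q^2<q^4$. There are $q^3(q^3+q^2+q+1)\sim q^6$ lines, each in $q^2+q+1$ planes, and $q^2(q^2+1)(q^2+q+1)\sim q^6$ planes. At each point there are $q^3+q^2+q+1$ lines and $(q^2+1)(q^2+q+1)$ planes with $q+1$ of these lines each, so $I_x-h_x-N_x+1\sim q^5$. By (2),
$$-c_1\sim q^6,\qquad c_2\sim I\sim q^8,\qquad -c_3\sim q^4\cdot q^5=q^9 .$$
So $c_1c_3/c_2^2\sim1/q$. The flags are plentiful, but there are too few planes. If we could raise the number of planes to order $q^8$ while leaving $c_2$ of order $q^8$, then $c_1c_3$ would have order $q^{17}$ against $q^{16}$. The new planes must contain a bounded number of lines on average.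

**Second attempt: add $q^2$ points in general position.** Let $A$ be a set of $q^2$ new points. With $a,a',a''\in A$ distinct and $x\in X$, the planes $\{a,a',x\}$ number $\binom{q^2}2q^4\sim\frac12q^8$ and contain three lines each, just as desired. The simplest way to include them is to take as lines the affine lines and all pairs $\{a,x\}$, $\{a,a'\}$, and as planes the affine planes, the sets $\ell\cup\{a\}$ for every affine line $\ell$, the sets $\{a,a',x\}$ and the sets $\{a,a',a''\}$. Lemma 1 applies. (L1) and (L2) are visible. For (L3): $\ell$ and $y\in X$ lie in their affine plane only; $\ell$ and $a$ lie in $\ell\cup\{a\}$ only; $\{a,x\}$ and $y\in X$ lie only in $\ell\cup\{a\}$ with $\ell$ the line $xy$; $\{a,x\}$ and $a'$ lie in $\{a,a',x\}$ only; and $\{a,a'\}$ with any third point is itself the only plane.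

Now count. The planes $\ell\cup\{a\}$ number $\sim q^2\cdot q^6=q^8$, and each contains $q+1$ lines: $\ell$ itself and $q$ pairs. They alone give $\sim q^9$ incidences; the other planes give $O(q^8)$. Since $N\sim2q^6$ and $h\sim\frac32q^8$, we get $c_2\sim q^9$. In the contraction at $x\in X$, the affine planes contribute $\sim q^5$ to $I_x-h_x$, the $\sim q^5$ planes $\ell\cup\{a\}$ contribute $1$ each, and the rest is $O(q^4)$. In the contraction at $a$, the $\sim q^6$ planes $\ell\cup\{a\}$ contribute $q-1$ each, and the rest is $O(q^6)$. So $-c_3\sim q^9+2q^9+q^9=4q^9$, and $c_1c_3\sim6q^{17}$ while $c_2^2\sim q^{18}$. The ratio is again of order $1/q$. The obstruction is exactly the family $\ell\cup\{a\}$.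

**What must change.** The new point $a$ and an affine line $\ell$ have to span some plane, and there are $\sim q^8$ pairs $(\ell,a)$. To avoid $\sim q^8$ new planes with $q+1$ lines each, we put $a$ onto affine planes that already exist, so that one plane takes care of $q^2+q$ lines at once. By (L3), for each $a$ an affine line may lie in at most one of the affine planes that receive $a$. We also want to keep the planes $\{a,a',x\}$, so no affine plane may receive two new points. It is natural to let $a$ be placed on all translates of $q^2$ two-dimensional subspaces that meet pairwise in $0$. Their $q^2(q+1)$ directions miss only $q+1$ of the directions of $X$. If the missed directions are those of one fixed plane $W$, the same for every $a$, then only the lines with direction in $W$ still need planes $\ell\cup\{a\}$; these planes number $q^5(q+1)$ and give only about $q^7$ incidences.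

Write $X=V\times V$ with $V=\mathbb F_q^2$ and $W=\{0\}\times V$. The subspaces complementary to $W$ are the graphs of the $q^4$ matrices $T\in M_2(\mathbb F_q)$, and two graphs meet in $0$ exactly when the difference of the matrices is invertible. So we need to split $M_2(\mathbb F_q)$ into $q^2$ classes of $q^2$ matrices, any two in the same class having invertible difference. The cosets of a field of $q^2$ matrices do this.

## The matroid $M_q$ from cosets of a field of matrices

Let $\mathbb F=\mathbb F_q$, $V=\mathbb F^2$, $X=V\times V$ (so $|X|=q^4$) and $W=\{0\}\times V$. Fix an $\mathbb F$-basis of $\mathbb F_{q^2}$, and let $K\subset M_2(\mathbb F)$ be the field of the $q^2$ matrices representing multiplication by elements of $\mathbb F_{q^2}$. All nonzero elements of $K$ are invertible. For $q=2$ one may take $K=\{0,\mathrm{Id},\omega,\omega+\mathrm{Id}\}$ with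
$$\omega=\begin{pmatrix}0&1\\1&1\end{pmatrix},\qquad \omega^2=\begin{pmatrix}1&1\\1&0\end{pmatrix}=\omega+\mathrm{Id},$$
and the two non-scalar matrices have determinant $1$.

The following fact about $K$ is used throughout.

$$\text{For } u\in V\setminus\{0\} \text{ the map } K\to V,\ k\mapsto ku, \text{ is a bijection.}\tag{3}$$

Indeed it is additive, and it is injective because $ku=0$ with $k\ne0$ would contradict invertibility; both sides have $q^2$ elements.

Let $A=M_2(\mathbb F)/K$ be the set of additive cosets $T+K$, so $|A|=q^4/q^2=q^2$, and put $E=X\sqcup A$. For $T\in M_2(\mathbb F)$ and $b\in V$ let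
$$P_{T,b}=\{(u,Tu+b):u\in V\}.$$
These are exactly the affine planes (2-dimensional affine subspaces) of $X$ whose direction space meets $W$ only in $0$, with $(T,b)$ unique: a 2-dimensional subspace meeting $W$ only in $0$ projects isomorphically onto the first factor $V$, so it is the graph of a unique $T$, and $b$ is the second coordinate of the point of the plane over $u=0$.

The lines are the affine lines of $X$, the pairs $\{a,x\}$ and the pairs $\{a,a'\}$. The planes are

- (i) $P_{T,b}\cup\{T+K\}$;
- (ii) affine planes of $X$ whose direction space meets $W$ nontrivially;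
- (iii) $\ell\cup\{a\}$, with $\ell$ an affine line with direction in $W$;
- (iv) $\{a,a',x\}$;
- (v) $\{a,a',a''\}$.

Here $x\in X$, and $a,a',a''\in A$ are distinct.

**Proposition 2.** These lines and planes satisfy (L1)–(L3). Hence, by Lemma 1, they are the rank-2 and rank-3 flats of a simple rank-4 matroid $M_q$ on $q^4+q^2$ elements.

**Step 1: (L1) and (L2).** Affine lines have $q\ge2$ points. Two points of $X$ lie on one affine line and in no other line; every other pair is itself a line and lies in no other line. A plane of any of the five types is a proper subset of $E$. The line through two of its points in $X$ is an affine line inside it, and all other lines through two of its points are pairs, so it contains the line through any two of its points. Finally, each plane contains a line and a point off it: in (i) and (iii), an affine line and the element of $A$; in (ii), an affine line of the plane and another point of the plane; in (iv) and (v), two elements of $A$ and the third point.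

It remains to prove (L3). We take each kind of line $H$, list the planes containing it, and show that each $e\in E\setminus H$ is in exactly one of them.

**Step 2: $H=\ell$ affine with direction spanned by $(u,w)$, $u\ne0$.** No plane of type (iv) or (v) contains two points of $X$, and no plane of type (iii) contains $\ell$, since its affine line would have to be $\ell$, whose direction is not in $W$. So only types (i) and (ii) occur, one plane for each affine plane containing $\ell$. These affine planes partition $X\setminus\ell$, which settles $e\in X$. Let $e=T+K\in A$. The planes containing $\ell\cup\{e\}$ are the sets $P_{T+k,b}\cup\{e\}$ with $k\in K$ and $\ell\subset P_{T+k,b}$. The inclusion requires $(T+k)u=w$, that is, $ku=w-Tu$. By (3) exactly one $k\in K$ satisfies this. Then $b$ is determined by any point $(x_1,x_2)$ of $\ell$, namely $b=x_2-(T+k)x_1$; with these values $P_{T+k,b}$ contains a point and the direction of $\ell$, hence $\ell$. So there is exactly one plane.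

**Step 3: $H=\ell$ affine with direction in $W$.** No $P_{T,b}$ contains $\ell$, so the affine planes containing $\ell$ are all of type (ii), and they partition $X\setminus\ell$. The planes $\ell\cup\{a\}$ account for each $a\in A$ exactly once. No other planes contain $\ell$.

**Step 4: $H=\{a,x\}$ with $x=(x_1,x_2)$.** The planes containing $H$ are the type (i) planes $P_{T,b}\cup\{a\}$ with $T\in a$ and $b=x_2-Tx_1$, the type (iii) planes $\ell\cup\{a\}$ with $x\in\ell$, and the type (iv) planes $\{a,a',x\}$. Write $a=T_0+K$.

Let $e=x+(u,w)\in X$ with $(u,w)\ne(0,0)$. Type (iv) planes contain only one point of $X$. A type (i) plane of the list contains $e$ exactly when $Tu=w$. If $u\ne0$, then by (3), applied to $ku=w-T_0u$, exactly one $T\in a$ has $Tu=w$; and no type (iii) plane qualifies, since its line has direction in $W$. If $u=0$, then $w\ne0$, no $T$ satisfies $Tu=w$, and exactly one type (iii) plane qualifies, the one with $\ell$ through $x$ in direction $(0,w)$.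

Let $e=a'\in A$. Planes of types (i) and (iii) contain just one element of $A$, so only $\{a,a',x\}$ qualifies.

**Step 5: $H=\{a,a'\}$.** Only planes $\{a,a',x\}$ and $\{a,a',a''\}$ contain $H$, and each remaining element of $E$ is in exactly one of them. $\square$

## Planes, lines and flags in $M_q$

We now compute $c_1,c_2,c_3$ from (2).

**Step 1: planes, giving $c_1$.** The space $\mathbb F^4$ has $(q^2+1)(q^2+q+1)$ two-dimensional subspaces, each with $q^2$ translates, so types (i) and (ii) together number $q^2(q^2+1)(q^2+q+1)=q^6+q^5+2q^4+q^3+q^2$. Of these $q^4\cdot q^2=q^6$ are of type (i). There are $q+1$ directions in $W$ and $q^3$ lines in each, so type (iii) has $q^2\cdot q^3(q+1)=q^6+q^5$ planes. Type (iv) has $\binom{q^2}2q^4=\frac12q^8-\frac12q^6$, and type (v) has $\binom{q^2}3=\frac16q^6-\frac12q^4+\frac13q^2$. The sum is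
$$h=\tfrac12q^8+\tfrac53q^6+2q^5+\tfrac32q^4+q^3+\tfrac43q^2=-c_1 .$$
For $q=2$ this reads $140+96+96+4=336$, in agreement with the formula.

**Step 2: lines, and the planes through each.** There are $q^3+q^2+q+1$ directions in $X$, of which $q+1$ lie in $W$, and $q^3$ affine lines in each direction. An affine line lies in $q^2+q+1$ affine planes; if its direction is in $W$, it lies also in $q^2$ planes of type (iii). A pair $\{a,x\}$ lies in $q^2$ planes of type (i), one for each $T\in a$, in $q+1$ of type (iii), and in $q^2-1$ of type (iv). A pair $\{a,a'\}$ lies in $q^4$ planes of type (iv) and $q^2-2$ of type (v).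

| lines | number | planes through each |
|---|---|---|
| affine, direction $\not\subset W$ | $q^5(q+1)$ | $q^2+q+1$ |
| affine, direction $\subset W$ | $q^3(q+1)$ | $2q^2+q+1$ |
| $\{a,x\}$ | $q^6$ | $2q^2+q$ |
| $\{a,a'\}$ | $\binom{q^2}2$ | $q^4+q^2-2$ |

Adding the second column,
$$N=2q^6+q^5+\tfrac32q^4+q^3-\tfrac12q^2 .$$

**Step 3: $I-N$, giving $c_2$.** The number $I-N$ is the sum over all lines of (planes through the line) $-1$:
$$I-N=q^6(q+1)^2+q^4(q+1)(2q+1)+q^6(2q^2+q-1)+\tfrac12(q^4-q^2)(q^4+q^2-3).$$
The four terms expand to $q^8+2q^7+q^6$, to $2q^6+3q^5+q^4$, to $2q^8+q^7-q^6$, and to $\frac12q^8-2q^4+\frac32q^2$. Hence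
$$I-N=\tfrac72q^8+3q^7+2q^6+3q^5-q^4+\tfrac32q^2,$$
and $c_2=(I-N)+h$ is
$$c_2=4q^8+3q^7+\tfrac{11}3q^6+5q^5+\tfrac12q^4+q^3+\tfrac{17}6q^2 .$$

**Step 4: the contraction at $x\in X$.** We need $I_x-h_x$, which is the sum over planes through $x$ of (lines through $x$ in the plane) $-1$. The number of lines through $x$ is $N_x=(q^3+q^2+q+1)+q^2$. The planes through $x$ are:

- $(q^2+1)(q^2+q+1)$ planes from affine planes, each containing $q+1$ affine lines through $x$; the $q^4$ of type (i) among them (any $T$, with $b$ determined) each contain one further line $\{a,x\}$;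
- $q^2(q+1)$ of type (iii), each with the 2 lines $\ell$ and $\{a,x\}$ through $x$;
- $\binom{q^2}2$ of type (iv), each with the 2 lines $\{a,x\}$ and $\{a',x\}$ through $x$.

So
$$I_x-h_x=q(q^2+1)(q^2+q+1)+q^4+q^2(q+1)+\tfrac12q^2(q^2-1)=q^5+\tfrac52q^4+3q^3+\tfrac32q^2+q .$$
Subtracting $N_x-1=q^3+2q^2+q$,
$$I_x-h_x-N_x+1=q^5+\tfrac52q^4+2q^3-\tfrac12q^2 .$$

**Step 5: the contraction at $a\in A$.** The number of lines through $a$ is $N_a=q^4+q^2-1$. The planes through $a$ are:

- $q^4$ of type (i) ($q^2$ choices of $T\in a$ and $q^2$ of $b$), with $q^2$ lines $\{a,x\}$ through $a$ each;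
- $q^3(q+1)$ of type (iii), with $q$ lines through $a$ each;
- $(q^2-1)q^4$ of type (iv), with 2 lines through $a$ each;
- $\binom{q^2-1}2$ of type (v), with 2 lines through $a$ each.

Since $q^3(q+1)(q-1)=q^3(q^2-1)$,
$$\begin{aligned}I_a-h_a&=q^4(q^2-1)+q^3(q^2-1)+q^4(q^2-1)+\tfrac12(q^2-1)(q^2-2)\\&=2q^6+q^5-\tfrac32q^4-q^3-\tfrac32q^2+1 .\end{aligned}$$
Subtracting $N_a-1=q^4+q^2-2$,
$$I_a-h_a-N_a+1=2q^6+q^5-\tfrac52q^4-q^3-\tfrac52q^2+3 .$$

**Step 6: $c_3$.** Summing over the $q^4$ points $x$ and the $q^2$ points $a$,
$$\sum_p(I_p-h_p-N_p+1)=q^9+\tfrac92q^8+3q^7-3q^6-q^5-\tfrac52q^4+3q^2 .$$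
From Steps 2 and 3,
$$I=(I-N)+N=\tfrac72q^8+3q^7+4q^6+4q^5+\tfrac12q^4+q^3+q^2 .$$
As a check, count $I$ plane by plane. An affine plane contains $q^2+q$ affine lines, a type (i) plane $q^2$ further pairs, a type (iii) plane $q+1$ lines, and planes of types (iv) and (v) contain 3 lines. This gives
$$(q^2+q)\,q^2(q^2+1)(q^2+q+1)+q^2\cdot q^6+(q+1)\,q^5(q+1)+3\tbinom{q^2}2q^4+3\tbinom{q^2}3,$$
whose terms expand to $q^8+2q^7+3q^6+3q^5+2q^4+q^3$, to $q^8$, to $q^7+2q^6+q^5$, to $\frac32q^8-\frac32q^6$, and to $\frac12q^6-\frac32q^4+q^2$; the total is the same. By (2),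
$$-c_3=q^9+8q^8+6q^7+q^6+3q^5-2q^4+q^3+4q^2 .$$

## The inequality $c_2^2<c_1c_3$ for $q\ge27$

The leading terms are $-c_1\approx\frac12q^8$, $c_2\approx4q^8$ and $-c_3\approx q^9$, so $c_1c_3/c_2^2$ grows like $q/32$. The second coefficient $8$ in $-c_3$ brings the threshold down to a value below $32$. Let $q\ge27$.

**Step 1: bounds on the three coefficients.** Clearly $-c_1\ge\frac12q^8$. Also $-c_3\ge q^9+8q^8$, since $6q^7\ge2q^4$ and the other remaining terms are positive. For $c_2$ we have
$$\frac5q+\frac1{2q^2}+\frac1{q^3}+\frac{17}{6q^4}<\frac13$$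
(at $q=27$ the left side is less than $0.19$, and it decreases in $q$), so the terms after $\frac{11}3q^6$ are less than $\frac13q^6$ together, and $c_2\le4q^8+3q^7+4q^6$.

**Step 2: comparison.** Dividing by $q^{16}$,
$$\frac{c_1c_3}{q^{16}}\ge\frac{q+8}2\ge17.5,\qquad\frac{c_2^2}{q^{16}}\le\Big(4+\frac3{27}+\frac4{729}\Big)^2<4.12^2<16.98 .\tag{4}$$
So $c_2^2<c_1c_3$ for every prime power $q\ge27$. Together with Proposition 2 and the counts above, this proves Theorem A. For instance, $q=27$ gives a rank-4 matroid on $27^4+27^2=532170$ elements. $\square$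

## Direct sums with $U_{1,1}$: failure in every rank at least four

We prove Theorem B(2) by adding coloops to $M_q$ and checking that this costs only a factor independent of $q$.

**Step 1: the polynomial of a direct sum.** The direct sum $M\oplus M'$ lives on $E\sqcup E'$, with $\mathrm{rk}(B\sqcup B')=\mathrm{rk}(B)+\mathrm{rk}(B')$. For example, $U_{1,1}\oplus U_{1,1}$ is a two-element set with $\mathrm{rk}(B)=|B|$. A chain of length two in $E\sqcup E'$ is a pair of chains, one in each part; signs multiply and exponents add. So
$$\chi^2_{M\oplus M'}(t,t)=\chi^2_M(t,t)\,\chi^2_{M'}(t,t),$$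
and for $U_{1,1}$ the polynomial is $t^2-t+1$.

**Step 2: the first coefficients.** Let $r=4+k$ with $k\ge0$, and let $M'=M_q\oplus U_{1,1}^{\oplus k}$, of rank $r$, with coefficients $c_i'$. Put $a_i=(-1)^ic_i(M_q)$ and $a_i'=(-1)^ic_i'$. Replacing $t$ by $-t$,
$$\sum_ia_i't^i=(1+t+t^2)^k\sum_ia_it^i,\qquad(1+t+t^2)^k=1+kt+\tbinom{k+1}2t^2+\cdots,$$
where the coefficient of $t^2$ is $k+\binom k2=\binom{k+1}2$, and all coefficients are nonnegative. By Theorem A, $a_i>0$ for $i\le3$. Moreover $1=a_0\le a_1\le a_2$, because $a_1=h\ge1$ and $a_2-a_1=I-N=\frac72q^8+\cdots-q^4+\frac32q^2>0$. Therefore $a_1'\ge a_1$ and $a_3'\ge a_3$, and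
$$a_2'=a_2+ka_1+\tbinom{k+1}2\le\Big(1+k+\tbinom{k+1}2\Big)a_2=\tbinom{k+2}2a_2 .$$

**Step 3: the ratio.** By (4), for every prime power $q\ge27$,
$$\frac{c_1'c_3'}{c_2'^2}=\frac{a_1'a_3'}{a_2'^2}\ge\frac{a_1a_3}{\binom{k+2}2^2a_2^2}\ge\frac{(q+8)/2}{\binom{k+2}2^2\cdot16.98} .$$
For fixed $k$ this tends to $\infty$ as $q\to\infty$. So in each rank $r=4+k\ge4$ the ratio $c_1c_3/c_2^2$ is unbounded, and in particular it exceeds $1$ for large $q$, that is, $c_2^2<c_1c_3$ for some matroid of rank $r$. This proves Theorem B(2). $\square$
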